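# Three-letter Burrows–Wheeler words with no repeated neighbors, at distance $\lceil n/2\rceil$ from sorted order

## 1. A word in four blocks with every second letter free

The whole proof is built on one family of words over $\Sigma_3=\{0,1,2\}$. In three of its four blocks, every second letter is prescribed and the letters in between may be chosen, subject only to counts.

**Definition (template word).** Choose integers $T\ge 1$ and $1\le q\le T$, put $\alpha:=T+q$, choose $1\le\mu\le\alpha$, and put $N:=4T+q+\mu$. A template word is a word $L=A\,B^-B^+C$ where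

* $A=x_10\,x_20\cdots x_\alpha0$ with $x_i\in\{1,2\}$, exactly $\mu$ of the $x_i$ being $1$;
* $B^-=(12)^\mu$ (even version) or $B^-=2(12)^{\mu-1}$ (odd version);
* $B^+=y_11\,y_21\cdots y_T1$ with $y_i\in\{0,2\}$, $y_1=0$, exactly $q$ of the $y_i$ being $0$;
* $C=2z_{2T}\,2z_{2T-1}\cdots 2z_1$ with $z_i\in\{0,1\}$, exactly $T$ of the $z_i$ being $0$ and $T$ being $1$.

The length is $2\alpha+2\mu+2T+4T=8T+2q+2\mu=2N$ in the even version and one less in the odd version. So $n=2N$ or $n=2N-1$, and in both cases $N=\lceil n/2\rceil$.

**Names for positions.** Write $(A,D)$ and $(B^+,D)$ for the $D$-th position of the block counted *from the left*, and $(B^-,D)$ and $(C,D)$ for the $D$-th position counted *from the right*; here $D\ge1$. Then $x_i,y_i,z_i$ sit at $(A,2i-1)$, $(B^+,2i-1)$, $(C,2i-1)$. The block $B^-$ ends in $2$ in both versions, so its twos sit at odd $D$ and its ones at even $D$. In every block we call the positions with odd $D$ *foreign* and those with even $D$ *own*. The own letter is $0$ in $A$, $1$ in $B^-$ and $B^+$, and $2$ in $C$.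

**Example.** For $T=q=1$ and $\mu=1$ we get $\alpha=2$, $N=6$. One even template word is
$$1020\;|\;12\;|\;01\;|\;2021,\qquad n=12.$$
Here $x_1x_2=12$, $y_1=0$, and $z_2z_1=01$.

What are such words for? We want words satisfying three conditions, two about letters and one about a permutation. Every template word satisfies the first two, whatever the free letters are, and the free letters then serve to arrange the third.

## 2. Three conditions on a word, and the Burrows–Wheeler transform

Order the alphabet by $0<1<2$. Let $L=L_0L_1\cdots L_{n-1}\in\Sigma_3^n$.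

**Definitions.** $\rho(L)$ is the number of maximal runs of equal letters in $L$, read as a linear word. If $\rho(L)=n$, that is, if no two consecutive letters are equal, $L$ is *unclustered*. $F=\operatorname{sort}(L)$ is the nondecreasing rearrangement of $L$, and $d_{\mathrm H}(L,F)=\#\{i:L_i\ne F_i\}$ is the Hamming distance. Positions with $L_i=F_i$ are called *agreements*. The *standard permutation* $\pi_L$ of $\{0,\dots,n-1\}$ sends $i$ to the position in $F$ of the $r$-th occurrence of $c$, if $L_i$ is the $r$-th occurrence of the letter $c$ in $L$. We call $r$ the *rank* of that occurrence.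

**The problem.** Given $n\ge7$, construct in time linear or near-linear in $n$ a word $L\in\Sigma_3^n$ with

1. $\rho(L)=n$;
2. $\pi_L$ is a single $n$-cycle;
3. $d_{\mathrm H}(L,\operatorname{sort}(L))=\lceil n/2\rceil$.

We refer to these as (1), (2), (3). Note that (3) says there are exactly $\lfloor n/2\rfloor$ agreements.

**Where the conditions come from.** A necklace $[u]$ is the class of a word $u$ under rotation; it is primitive if $u$ is not a proper power. For a primitive necklace of length $n$, $\operatorname{BWT}([u])$ is the word formed by the last letters of the $n$ rotations of $u$ in lexicographic order, and $\rho_\circ([u])$ is the number of maximal runs of equal letters of $u$ read cyclically. A word $L$ is the BWT of a primitive necklace exactly when $\pi_L$ is a single $n$-cycle. We take two facts as known: for $n\ge2$ and every such $L$, $\rho_\circ(\operatorname{BWT}^{-1}(L))=d_{\mathrm H}(L,\operatorname{sort}(L))$; and every necklace with unclustered BWT has cyclic run number at least $\lceil n/2\rceil$. So for $n\ge 2$ the words satisfying (1)–(3) correspond exactly to the primitive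 necklaces whose BWT is unclustered and whose cyclic run number is the smallest possible value, $\lceil n/2\rceil$.

*Example.* For $u=0011$ the sorted rotations are $0011,0110,1001,1100$, with last letters $1,0,1,0$. So $\operatorname{BWT}([0011])=1010$, which is unclustered, and $\rho_\circ([0011])=2=\lceil4/2\rceil$. On the word side, $\operatorname{sort}(1010)=0011$ and $d_{\mathrm H}(1010,0011)=2$, as it should be.

The problem is from David Kumallagov, "An extremal problem for completely unclustered Burrows-Wheeler images", arXiv:2606.01267 (2026). That paper conjectures that words satisfying (1)–(3) exist for every $n\ge7$. It is known that none exists for $n=1,2,3,6$. We prove the following.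

**Theorem 1.** There is an algorithm which, for every $n\ge7$, outputs in $O(n)$ time (word RAM, $O(\log n)$-bit words, unit-cost arithmetic; hence $O(n\,\mathrm{polylog}\,n)$ bit operations) a word $L_n\in\Sigma_3^n$ satisfying (1)–(3).

**Theorem 2.** Let $W(n)$ be the number of words satisfying (1)–(3).

(a) Given the known non-existence for $n=1,2,3,6$: $W(n)>0$ if and only if $n\notin\{1,2,3,6\}$.

(b) (Rigidity.) Let $n\ge2$, let $a,b,c$ be the numbers of $0,1,2$ in $L$, and suppose that $L$ satisfies (1), (3) and $\pi_L$ has no fixed point (in particular, if $L$ satisfies (1)–(3)). Then exactly $n\bmod 2$ of $a,b,c$ are odd. If $n$ is even, then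
$$L=\prod_i(x_i0)\cdot\prod_{i\le s}(1y_i)\cdot\prod_{i>s}(y_i1)\cdot\prod_i(2z_i)$$
with $\frac a2,\ s,\ \frac b2-s,\ \frac c2$ factors, $x_i\ne0$, $y_i\ne1$, $z_i\ne2$, and $s=\#\{i:x_i=1\}$.

(c) $2^{n/7-o(n)}\le W(n)\le(n+1)^6\,2^{\lceil n/2\rceil}$, the upper bound for $n\ge2$.

Part (b) explains the template: an even template word is of the form in (b), with $s=\mu$ and all $y_i$ with $i\le s$ equal to $2$.

**The example, continued.** Take $L=102012012021$. Its zeros are at $1,3,6,9$, its ones at $0,4,7,11$, its twos at $2,5,8,10$, and $F=0^41^42^4$. Hence $\pi_L$ has the two cycles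
$$0\to4\to5\to9\to3\to1\to0,\qquad 2\to8\to10\to11\to7\to6\to2.$$
So (2) fails. Now exchange the two free letters of $C$, at positions $9$ and $11$, to get $102012012120$. Only the images of $9$ and $11$ change: now $9\to7$ and $11\to3$. The orbit of $0$ becomes
$$0,4,5,9,7,6,2,8,10,11,3,1,$$
all twelve positions. One exchange has glued the two cycles together.

## 3. The shortest lengths, and the alternating word

**$n=1$.** Here $d_{\mathrm H}=0\neq1$.

**$n=2$.** An unclustered word has two different letters. If it is sorted, $\pi_L$ is the identity. If not, $d_{\mathrm H}=2\ne1$.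

**$n=3$.** If the three letters are distinct, then $L_i=F_i$ exactly when $\pi_L(i)=i$, so a $3$-cycle gives $d_{\mathrm H}=3\ne2$. Otherwise $L=xyx$ with $x\ne y$. If $x<y$, the first $x$ is a fixed point of $\pi_L$ (position $0$ goes to $0$). If $x>y$, the last $x$ is a fixed point (position $2$ goes to $2$). So no word works.

**$n=4$.** $L=1010$: the orbit of $0$ is $0,2,3,1$, and $d_{\mathrm H}=2$.

**$n=5$.** $L=20121$, with $F=01122$: the orbit of $0$ is $0,3,4,2,1$. Agreements occur at positions $2,3$, so $d_{\mathrm H}=3$.

The length $6$ is impossible too; after the rigidity theorem, this takes a few lines (Section 12).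

**A first approach: generalize $1010$.** Try $L=(10)^k$, $n=2k$, which is certainly unclustered. Then $F=0^k1^k$ and
$$\pi_L(2i)=k+i,\qquad \pi_L(2i+1)=i\qquad(0\le i<k).$$
The agreements are the odd positions below $k$ and the even positions from $k$ on. For even $k$ there are $k/2+k/2=k$ of them, so (3) holds; for odd $k$ there are only $k-1$, so (3) fails. What about (2)? The inverse is $i\mapsto 2i+1$ and $k+i\mapsto2i$ for $0\le i<k$. In both cases $\pi_L^{-1}(j)+1\equiv2(j+1)\pmod{2k+1}$. So $\pi_L^{-1}$ is, up to renaming $j$ as $j+1$, multiplication by $2$ on the nonzero residues modulo $n+1$. It is a single cycle exactly when the powers of $2$ run through all nonzero residues, which means that $n+1$ is prime and $2$ is a primitive root modulo $n+1$. This holds for $n=4$ and $n=12$. It fails for $n=8$ (modulo $9$, multiplication by $2$ has the cycle $3\to6\to3$) and for $n=16$ ($2$ has order $8$ modulo $17$).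

So this family is stopped by arithmetic: its cycles are those of doubling modulo $n+1$, and they depend on $n$ in a way we cannot control. The two-letter alphabet leaves nothing to adjust. With three letters the template has many free letters, and we change our attitude. We do not compute the cycles of $\pi_L$. We take whatever cycles there are and glue them by exchanging free letters, as in the example with $n=12$.

## 4. Every template word satisfies (1) and (3)

**Condition (1).** *This step checks that no two neighbors are equal.* Inside $A$, $B^+$, $C$ each free letter differs from the own letter of its block, and inside $B^-$ ones and twos alternate. At the junctions we see: $A\,|\,B^-$ is $0|1$ or $0|2$; $B^-|\,B^+$ is $2|0$, because $y_1=0$; $B^+|\,C$ is $1|2$.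

**Condition (3).** *This step locates the three ranges of $F$ and counts agreements.* The number of zeros is $\alpha+q+T=2\alpha=|A|$. The block $B^-$ has $\mu$ twos in both versions, so the number of twos is
$$(\alpha-\mu)+\mu+(T-q)+2T=\alpha-q+3T=4T=|C|.$$
Hence the number of ones is $|B^-|+|B^+|$, and
$$\operatorname{sort}(L)=0^{|A|}\,1^{|B^-|+|B^+|}\,2^{|C|}.$$
So $F$ carries $0$ along $A$, $1$ along $B^-B^+$, and $2$ along $C$: an agreement is exactly an own position. There are $\alpha$ of them in $A$, $\mu$ (even version) or $\mu-1$ (odd version) in $B^-$, $T$ in $B^+$ and $2T$ in $C$. As $\alpha+\mu+3T=N$, the total is $N$ or $N-1$. Thus $d_{\mathrm H}=2N-N$ or $(2N-1)-(N-1)$, which is $N=\lceil n/2\rceil$ in both cases.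

Only (2) remains to be arranged.

## 5. Own positions halve, and every cycle meets the free letters of $C$

Write $\pi=\pi_L$ for a template word $L$.

**Lemma 1.**

(i) $\pi$ maps $(X,2k)$ to $(X,k)$ for $X=A$ ($k\le\alpha$), for $X=B^+$ ($k\le T$), for $X=C$ ($k\le2T$), and for all own positions of $X=B^-$.

(ii) The $r$-th zero of $B^+$ from the left goes to $(A,\alpha+r)$.

(iii) The $r$-th zero of $C$ from the right goes to $(A,2\alpha+1-r)$. The $r$-th one of $C$ from the right goes to $(B^+,2T+1-r)$.

(iv) The ones of $A$ go into $B^-$. The twos of $A,B^-,B^+$ go into $C$.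

**Proof.** *We compute ranks, one letter at a time.*

**Zeros.** The zero of rank $j$ goes to $(A,j)$. From left to right there are $\alpha$ zeros in $A$, then $q$ in $B^+$, then $T$ in $C$. The zero at $(A,2k)$ has rank $k$ and goes to $(A,k)$. The $r$-th zero of $B^+$ has rank $\alpha+r$. The $r$-th zero of $C$ from the right is the $(T+1-r)$-th from the left, so its rank is $\alpha+q+T+1-r=2\alpha+1-r$.

**Ones.** Put $\ell=|B^-|$. A one of rank $j\le\ell$ goes to the $j$-th position of $B^-$ from the left, which is $(B^-,\ell+1-j)$. A one of rank $\ell+k$ goes to $(B^+,k)$. From left to right there are $\mu$ ones in $A$, $\ell-\mu$ in $B^-$, $T$ in $B^+$, $T$ in $C$.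

The ones of $A$ have ranks at most $\mu\le\ell$, so they go into $B^-$. The one at $(B^+,2k)$ has rank $\ell+k$ and goes to $(B^+,k)$. The $r$-th one of $C$ from the right has rank $\ell+T+(T+1-r)$ and goes to $(B^+,2T+1-r)$. The $j$-th one of $B^-$ from the left has rank $\mu+j\le\ell$ and goes to $(B^-,\ell+1-\mu-j)$. Where does it sit? If $\ell=2\mu$, it is at the $(2j-1)$-st place from the left, so at $D=2\mu+1-(2j-1)=2(\mu-j+1)$, and its image has $D=\mu+1-j$. If $\ell=2\mu-1$, it is at the $2j$-th place from the left, so at $D=2\mu-2j=2(\mu-j)$, and its image has $D=\mu-j$. In both cases $D$ is halved.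

**Twos.** The two of rank $j$ goes to $(C,4t_0+1-j)$ with $t_0=T$, that is, to $(C,4T+1-j)$. Exactly $(\alpha-\mu)+\mu+(T-q)=2T$ twos precede $C$. They have ranks at most $2T$ and go to positions $(C,D)$ with $2T<D\le4T$. The $j$-th own two of $C$ from the left is at the $(2j-1)$-st place of $C$ from the left, so at $D=4T+1-(2j-1)=2(2T+1-j)$. Its rank is $2T+j$, so it goes to $D=2T+1-j$. Again $D$ is halved. $\square$

**Lemma 2.** For every template word, each cycle of $\pi$ contains a foreign position of $C$, that is, the position of some $z_i$.

**Proof.** *The aim is that controlling the $z_i$ controls all cycles.* Call a step $P\mapsto\pi(P)$ own or foreign according to $P$. By Lemma 1 an own step stays in its block and halves $D$, so it strictly decreases $D$. Hence no cycle consists of own steps inside one block only.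

Suppose a cycle contains no foreign position of $C$. If it visits $C$, it does so at an own position; the next position is again in $C$, hence again own, and so on. The cycle would consist of own steps in $C$, a contradiction. So it avoids $C$.

By Lemma 1, the only steps that enter $B^+$ from another block start at ones of $C$: zeros go to $A$, twos go to $C$, ones of $A$ and of $B^-$ go to $B^-$. If our cycle visits $B^+$, it can never leave $B^+$, since it could not return. Foreign steps from $B^+$ leave $B^+$ (zeros go to $A$, twos to $C$), so all its steps would be own steps in $B^+$, a contradiction. So it avoids $B^+$.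

A foreign step from $B^-$ starts at a two and goes to $C$. So if the cycle visits $B^-$, it makes only own steps there and never leaves, a contradiction. So it avoids $B^-$.

The cycle therefore stays in $A$. Foreign steps from $A$ go to $B^-$ or $C$, so all its steps are own steps in $A$, the last contradiction. $\square$

By Lemma 2, condition (2) holds as soon as all positions $z_1,\dots,z_{2T}$ lie in one cycle.

## 6. Exchanging neighboring free letters

**Lemma 3.** Let $P,P'$ be consecutive foreign positions of one of the blocks $A,B^+,C$ (with $y_1$ not involved) carrying different letters. Exchanging these letters gives a template word with permutation $\pi\circ(P\,P')$. If $P,P'$ lie in different cycles, these two cycles become one. If they lie in the same cycle, it splits into two, one containing $P$, the other $P'$. All other cycles are unchanged.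

**Proof.** The counts of letters in each block do not change and $y_1$ stays $0$, so the new word is a template word of the same version. Let $P$ be to the left of $P'$, with letters $c$ and $c'$. Between them there is a single position, and it carries the own letter of the block, which is neither $c$ nor $c'$. So in the list of occurrences of $c$, from left to right, the exchange replaces the entry $P$ by $P'$ in the same place, and in the list for $c'$ it replaces $P'$ by $P$ in the same place. All other occurrences keep their ranks. Hence the images of $P$ and $P'$ are exchanged and all others remain: the new permutation is $\pi'=\pi\circ(P\,P')$.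

If $P,P'$ lie in different cycles, then $\pi'$ runs from $P$ to $\pi(P')$, along the old cycle of $P'$ to $P'$, then to $\pi(P)$ and along the old cycle of $P$ back to $P$: one cycle, the union. If they lie in the same cycle $P\to\pi(P)\to\cdots\to P'\to\pi(P')\to\cdots\to P$, then under $\pi'$ we get $P\to\pi(P')\to\cdots\to P$ and $P'\to\pi(P)\to\cdots\to P'$. No other image changes. $\square$

**Where exchanges alone get stuck.** Group the free letters of $C$ into pairs $\{z_{2t+1},z_{2t+2}\}$, each carrying one $0$ and one $1$. If the two positions of a pair lie in different cycles, exchange them and the cycles merge. In this way we can put each pair inside a single cycle. Next we want to join the cycles of two neighboring pairs, using the two positions where the pairs touch. If the letters there differ, one exchange merges the cycles. If they are equal, as in $a\,b\,|\,b\,a$, exchanging them does nothing. We could first turn one pair around, making $a\,b\,|\,a\,b$. But the turned pair lies inside one cycle $K$, so by Lemma 3 the turn splits $K$ in two. The exchange $b\,|\,a$ in the middle then recovers the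 half of $K$ that contains the touching position, while the other half, which contains the far position of the turned pair, is left behind. That half can be picked up from the other side, provided the neighbor on that side lies in the same cycle we are merging into. This gives the next lemma.

**Lemma 4.** Let $p_1,p_2,p_3,p_4$ be consecutive foreign positions of $C$ (left to right), with $p_1,p_4$ in a cycle $O$, $p_2,p_3$ in a cycle $K\ne O$, and $L_{p_2}\ne L_{p_3}$. Then by rearranging only these four letters one can replace $O,K$ by the single cycle $O\cup K$, all other cycles being unchanged.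

**Proof.** If $L_{p_1}\ne L_{p_2}$, exchange $p_1,p_2$; by Lemma 3 this merges $O$ and $K$. Otherwise, if $L_{p_3}\ne L_{p_4}$, exchange $p_3,p_4$; again $O$ and $K$ merge. Otherwise the four letters are $a\,a\,b\,b$ with $a\ne b$. Replace them by $b\,a\,b\,a$ through three exchanges, each allowed by Lemma 3:

* exchange $p_2,p_3$, giving $a\,b\,a\,b$: $K$ splits into $K'\ni p_2$ and $K''\ni p_3$;
* exchange $p_1,p_2$, giving $b\,a\,a\,b$: $O\ni p_1$ and $K'\ni p_2$ are different, so they merge;
* exchange $p_3,p_4$, giving $b\,a\,b\,a$: $K''\ni p_3$ and $O\cup K'\ni p_4$ are different, so they merge.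

The result is the cycle $O\cup K$, and no other cycle was touched. $\square$

## 7. Merging in two stages

Lemma 4 needs the pairs on both sides of the treated pair to lie in one common cycle $O$. Some of the pairs of $C$ must therefore be tied together by other means, and for this we also use pairs in $A$ and $B^+$.

**Data.** We start from a template word together with the following.

* For $0\le t<T$, the *$t$-th pair* of $C$ is $\{z_{2t+1},z_{2t+2}\}$, at positions $(C,4t+1),(C,4t+3)$. It contains one $0$ and one $1$.
* $\mathcal P_A$ is a set of pairs of consecutive foreign positions of $A$, and $\mathcal P_B$ is a set of pairs of consecutive foreign positions of $B^+$ not involving $y_1$. All these pairs are disjoint, and each carries two different letters.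
* $M\subseteq\{1,\dots,T-2\}$ contains no two consecutive integers.

The *designated pairs* are all the pairs of $C$ and all those in $\mathcal P_A$ and $\mathcal P_B$.

**Stage 1.** *Its purpose is to put the two positions of each designated pair into one cycle.* Form the graph whose vertices are the cycles of $\pi$; each designated pair gives an edge (possibly a loop) between the cycles of its two positions. Take a spanning forest and exchange the letters of exactly those pairs that are forest edges.

Perform the exchanges one after another. The designated pairs are disjoint and each is used at most once, so the two letters are still different when a pair is used, and Lemma 3 applies. At each moment the current cycles are the unions of the original cycles along the components formed by the forest edges already used. The forest has no closed path, so the next edge joins two different components, and the exchange merges two different current cycles. At the end the cycles are the connected components of the graph. Hence **the two positions of every designated pair lie in one cycle.**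

After Stage 1, let $c(t)$ be the cycle containing the $t$-th pair of $C$, and write $P\sim P'$ if $P,P'$ lie in the same cycle. The next three facts translate statements about $A$ and $B^+$ into statements about the $c(t)$:
$$(A,2\alpha-t)\in c(t)\quad\text{and}\quad(B^+,2T-t)\in c(t)\qquad(0\le t<T);\tag{4}$$
$$(A,2D)\sim(A,D)\quad(D\le\alpha),\qquad(B^+,2D)\sim(B^+,D)\quad(D\le T);\tag{5}$$
$$\text{the }r\text{-th zero of }B^+\text{ from the left}\ \sim\ (A,\alpha+r)\qquad(1\le r\le q).\tag{6}$$
For (4): Stage 1 exchanges letters only within pairs of $C$, so each pair $t'\le t$ contains exactly one $0$ and one $1$. So the zero of the $t$-th pair is the $(t+1)$-st zero of $C$ from the right, and likewise for its one. By Lemma 1(iii) they go to $(A,2\alpha-t)$ and $(B^+,2T-t)$. Facts (5) and (6) are Lemma 1(i) and (ii).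

**Stage 2.** *Its purpose is to merge the remaining pairs by Lemma 4.* For $t\in M$ let
$$p_1,p_2,p_3,p_4=(C,4t+5),\ (C,4t+3),\ (C,4t+1),\ (C,4t-1).$$
These are consecutive foreign positions from left to right, because $D$ is counted from the right in $C$. The positions $p_2,p_3$ form the $t$-th pair, $p_1$ belongs to the pair $t+1$, and $p_4$ to the pair $t-1$; these pairs exist because $1\le t\le T-2$. For each $t\in M$ in turn: if the current cycle of $p_2,p_3$ differs from that of $p_1,p_4$, apply Lemma 4.

**Proposition 5.** Suppose that after Stage 1 there are a cycle $O$ and a partition $\{0,\dots,T-1\}=R\sqcup M\sqcup Z$ such that $c(t)=O$ for $t\in R$; $t\pm1\in R$ for all $t\in M$; and for each $t\in Z$, $c(t)=c(m)$ for some $m\in R\cup M$. Then the word after Stage 2 is a template word satisfying (1)–(3).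

**Proof.** *First we check that Lemma 4 is always applicable.* The window of $t$ occupies the values $4t-1,\dots,4t+5$ of $D$. Elements of $M$ differ by at least $2$, and the window of $t+2$ starts at $4t+7$, so windows are disjoint. Hence when $t$ is processed, the letters at $p_2,p_3$ are those from the end of Stage 1, one $0$ and one $1$. Each step of Stage 2, viewed on cycles as sets, only merges cycles. So $p_2,p_3$, which lie in one cycle after Stage 1, still lie in one cycle; and since $t\pm1\in R$, both $p_1$ and $p_4$ lie in the current cycle containing $O$. If the two cycles differ, the hypotheses of Lemma 4 hold.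

*Then we collect everything.* After $t$ has been processed, $c(t)$ is contained in the cycle containing $O$. At the end this is true for all $t\in M$, and trivially for $t\in R$. By hypothesis it follows for $t\in Z$. So all foreign positions of $C$ lie in one cycle, and by Lemma 2 there is only one cycle: (2) holds. The word is still a template word, because all changes were exchanges as in Lemma 3, so (1) and (3) hold by Section 4. $\square$

It remains to choose the data for each $n$. The block $B^-$ plays no role in (4)–(6), so the even and the odd version are handled together, and it is enough to treat each $N=\lceil n/2\rceil\ge4$.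

## 8. Parameters for $N\ge29$

**How the pairs are found.** By (4), the position $(A,2\alpha-t)$ lies in $c(t)$, and it is foreign exactly when $t$ is odd. A designated pair at $(A,2\alpha-t-2),(A,2\alpha-t)$ with $t$ odd therefore forces $c(t)=c(t+2)$, and so does the pair at $(B^+,2T-t-2),(B^+,2T-t)$. Within one block the pairs must be disjoint, so we let $A$ take the $t\equiv1$ and $B^+$ the $t\equiv3$ modulo $4$. This ties all odd $t$ together. The even $t\ge2$ then have odd neighbors on both sides and are left to Stage 2. The pair $t=0$ has a neighbor on one side only and needs a separate tie. For this we take $\alpha$ odd, so that $(A,\alpha)$, which is $\sim(A,2\alpha)$, is foreign.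

**Choice.** Let $T\ge6$ be even, $a_T:=\lfloor T/4\rfloor$, $b_T:=\lfloor(T-2)/4\rfloor$, and let $q$ be odd, so that $\alpha=T+q$ is odd. Put

* $\mathcal P_A$: the pairs $\{(A,2\alpha-t-2),(A,2\alpha-t)\}$ for $t\equiv1\pmod 4$, $1\le t\le T-3$, and the pair $\{(A,\alpha-2),(A,\alpha)\}$;
* $\mathcal P_B$: the pairs $\{(B^+,2T-t-2),(B^+,2T-t)\}$ for $t\equiv3\pmod4$, $3\le t\le T-3$;
* $M=\{2,4,\dots,T-2\}$.

The first kind in $A$ has $\lfloor(T-4)/4\rfloor+1=a_T$ pairs, and $\mathcal P_B$ has $\lfloor(T-6)/4\rfloor+1=b_T$ pairs.

**The data are admissible.** *We check disjointness and that letters can be chosen.* All positions listed are odd, hence foreign, and $\alpha-2\ge1$. Pairs of the same kind for different $t$ are disjoint because $t$ moves in steps of $4$. The first kind in $A$ uses positions $\ge2\alpha-T+1=\alpha+q+1>\alpha$, so it is disjoint from $\{(A,\alpha-2),(A,\alpha)\}$. The pairs in $B^+$ use positions $\ge T+1>1$, so $y_1$ is not involved. We need one $1$ (and one $2$) in each of the $a_T+1$ pairs of $\mathcal P_A$, one $0$ (and one $2$) in each of the $b_T$ pairs of $\mathcal P_B$, $y_1=0$,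 and the right total counts. Among the $y_i$ this leaves $q-1-b_T$ zeros for $T-1-2b_T$ places, and among the $x_i$ it leaves $\mu-a_T-1$ ones for $\alpha-2a_T-2$ places. So a choice exists if and only if
$$1+b_T\le q\le T-b_T,\qquad a_T+1\le\mu\le\alpha-a_T-1.\tag{7}$$
In $C$ we put one $0$ and one $1$ in each pair. Also $M\subseteq\{1,\dots,T-2\}$ has no two consecutive elements.

**The hypotheses of Proposition 5.** *We exhibit $R$ and $Z$.* Let $R$ be the set of odd $t$ in $[1,T-1]$ and $Z=\{0\}$. For odd $t\le T-3$, (4) together with the pair in $\mathcal P_A$ (if $t\equiv1$) or $\mathcal P_B$ (if $t\equiv3$) gives $c(t)=c(t+2)$. So all odd $t$ share one cycle; call it $O$. For $t\in M$, the neighbors $t\pm1$ are odd and in $[1,T-1]$, so they are in $R$. For $t=0$: by (5) and (4), $(A,\alpha)\sim(A,2\alpha)\in c(0)$, and $(A,\alpha-2)\sim(A,2\alpha-4)\in c(4)$, where $4\le T-2$. The pair $\{(A,\alpha-2),(A,\alpha)\}$ is designated, so $c(0)=c(4)$, and $4\in M$.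

**Every $N\ge29$ is reached.** *Given $N$, we must find $T,q,\mu$ with $4T+q+\mu=N$, $T\ge6$ even, $q$ odd, and (7).* Let $q_0=q_0(T)$ be the smallest odd integer $\ge1+b_T$; so $q_0\le b_T+2$. The smallest $N$ we can hope for with this $T$ is
$$N_0(T)=4T+q_0(T)+a_T+1 .$$
For $T=6$: $a_6=b_6=1$, $q_0=3$, and $N_0(6)=24+3+1+1=29$.

How does $N_0$ grow when $T$ becomes $T+2$? If $T\equiv2\pmod4$, then $a_T$ goes from $\frac{T-2}4$ to $\frac{T+2}4$ and $b_T=\frac{T-2}4$ is unchanged, so $N_0$ increases by $8+1=9$. If $T\equiv0\pmod4$, then $a_T=\frac T4$ is unchanged and $b_T$ increases by $1$, so $q_0$ increases by $0$ or $2$, and $N_0$ increases by $8$ or $10$. In all cases the increase is positive and at most $10$.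

Given $N\ge29$, take the largest even $T\ge6$ with $N_0(T)\le N$, and put $E:=N-N_0(T)$. Then $0\le E\le9$. Set
$$(q,\mu)=\begin{cases}(q_0,\ a_T+1+E)&\text{if }E\le5,\\(q_0+2,\ a_T-1+E)&\text{if }6\le E\le9.\end{cases}$$
Then $q$ is odd and $4T+q+\mu=N_0(T)+E=N$. To verify (7), put $c_T:=T+q_0-2a_T-2$. We claim $c_T\ge5$:

* $T=6$: $c_6=6+3-2-2=5$;
* $T=8$: $a_8=2$, $b_8=1$, $q_0=3$, so $c_8=8+3-4-2=5$;
* $T=4k$, $k\ge3$: $a_T=k$, $b_T=k-1$, $q_0\ge k$, so $c_T\ge4k+k-2k-2=3k-2\ge7$;
* $T=4k+2$, $k\ge2$: $a_T=b_T=k$, $q_0\ge k+1$, so $c_T\ge4k+2+k+1-2k-2=3k+1\ge7$.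

*Bounds on $\mu$.* If $E\le5$, then $\mu\ge a_T+1$ and $\mu\le a_T+1+c_T=T+q_0-a_T-1=\alpha-a_T-1$. If $6\le E\le9$, then $\mu\ge a_T+5\ge a_T+1$. Now $\alpha=T+q_0+2$, so $\mu\le\alpha-a_T-1$ means $E\le T+q_0+2-2a_T=c_T+4$, which holds because $c_T+4\ge9$.

*Bounds on $q$.* We have $q\ge q_0\ge1+b_T$. Also $q\le q_0+2\le b_T+4$, and $b_T+4\le T-b_T$ because $2b_T+4\le\frac{T-2}2+4=\frac T2+3\le T$ for $T\ge6$.

So (7) holds, and with it $1\le q\le T$ and $1\le\mu\le\alpha$. All $N\ge29$ are done.

## 9. Parameters for $6\le N\le28$, $N\ne8,9$

In the table, positions are given by their $D$: for instance $\{3,5\}$ in the column $\mathcal P_A$ means $\{(A,3),(A,5)\}$. The $y_i$ not listed as zeros are $2$. In each row one letter $1$ and one letter $2$ are placed in each pair of $\mathcal P_A$, and the remaining ones among the $x_i$ are placed arbitrarily outside the pairs. Each pair of $C$ gets one $0$ and one $1$.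

| $N$ | $T$ | $q$ | $\alpha$ | $\mu$ | zeros among $y$ | $\mathcal P_B$ | $\mathcal P_A$ | $M$ |
|---|---|---|---|---|---|---|---|---|
| 6, 7 | 1 | 1 | 2 | $N-5$ | $y_1$ | – | – | $\emptyset$ |
| 10 | 2 | 1 | 3 | 1 | $y_1$ | – | $\{3,5\}$ | $\emptyset$ |
| 11–13 | 2 | 2 | 4 | $N-10$ | $y_1,y_2$ | – | $\{1,3\}$ | $\emptyset$ |
| 14 | 3 | 1 | 4 | 1 | $y_1$ | – | $\{1,3\}$ | $\{1\}$ |
| 15–18 | 3 | 2 | 5 | $N-14$ | $y_1$, one of $y_2,y_3$ | $\{3,5\}$ | $\{3,5\}$ | $\emptyset$ |
| 19 | 4 | 1 | 5 | 2 | $y_1$ | – | $\{1,3\},\{7,9\}$ | $\{1\}$ |
| 20–25 | 4 | 3 | 7 | $N-19$ | $y_1,y_2$, one of $y_3,y_4$ | $\{5,7\}$ | $\{5,7\}$ | $\{2\}$ |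
| 26–28 | 5 | 4 | 9 | $N-24$ | $y_1,y_2,y_5$, one of $y_3,y_4$ | $\{5,7\}$ | $\{7,9\},\{15,17\}$ | $\{2\}$ |

**The data are admissible.** In every row $N=4T+q+\mu$, the number of zeros among the $y_i$ is $q$, each pair in $\mathcal P_B$ (at $y_2,y_3$, respectively $y_3,y_4$) carries one $0$ and one $2$, and $y_1$ is not in a pair. The pairs are disjoint. The $x_i$ can be chosen because $|\mathcal P_A|\le\mu\le\alpha-|\mathcal P_A|$: down the rows, $\mu$ ranges over $1..2$, $1$, $1..3$, $1$, $1..4$, $2$, $1..6$, $2..4$, and the allowed intervals are $[0,2]$, $[1,2]$, $[1,3]$, $[1,3]$, $[1,4]$, $[2,3]$, $[1,6]$, $[2,7]$. Finally $M\subseteq\{1,\dots,T-2\}$ in every row.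

**The hypotheses of Proposition 5**, row by row, labeled by $(T,q)$. Membership in $c(t)$ is (4); steps between $D$ and $2D$ are (5), possibly several times; steps between $A$ and a zero of $B^+$ are (6). Where $M$ and $Z$ are not mentioned they are empty.

* $(1,1)$: $R=\{0\}$.
* $(2,1)$, $\alpha=3$: $(A,3)\sim(A,6)=(A,2\alpha)\in c(0)$ and $(A,5)=(A,2\alpha-1)\in c(1)$. The pair $\{3,5\}$ in $A$ gives $c(0)=c(1)$. $R=\{0,1\}$.
* $(2,2)$, $\alpha=4$: $(A,1)\sim(A,2)\sim(A,4)\sim(A,8)=(A,2\alpha)\in c(0)$. Also $(A,3)\sim(A,6)=(A,\alpha+2)\sim$ the second zero of $B^+$, which is $y_2$ at $(B^+,3)=(B^+,2T-1)\in c(1)$. The pair $\{1,3\}$ in $A$ gives $c(0)=c(1)$. $R=\{0,1\}$.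
* $(3,1)$, $\alpha=4$: $(A,1)\sim(A,8)=(A,2\alpha)\in c(0)$ and $(A,3)\sim(A,6)=(A,2\alpha-2)\in c(2)$. The pair $\{1,3\}$ in $A$ gives $c(0)=c(2)$. $R=\{0,2\}$, $M=\{1\}$.
* $(3,2)$, $\alpha=5$: $(B^+,3)\sim(B^+,6)=(B^+,2T)\in c(0)$ and $(B^+,5)=(B^+,2T-1)\in c(1)$, so the pair in $B^+$ gives $c(0)=c(1)$. Next, $(A,5)\sim(A,10)=(A,2\alpha)\in c(0)$, and $(A,3)\sim(A,6)=(A,\alpha+1)\sim$ the first zero of $B^+$, at $(B^+,1)\sim(B^+,2)\sim(B^+,4)=(B^+,2T-2)\in c(2)$. The pair $\{3,5\}$ in $A$ gives $c(0)=c(2)$. $R=\{0,1,2\}$.
* $(4,1)$, $\alpha=5$: $(A,1)\sim(A,8)=(A,2\alpha-2)\in c(2)$, and $(A,3)\sim(A,6)=(A,\alpha+1)\sim(B^+,1)\sim(B^+,8)=(B^+,2T)\in c(0)$. The pair $\{1,3\}$ in $A$ gives $c(0)=c(2)$. Next, $(A,7)=(A,2\alpha-3)\in c(3)$ and $(A,9)=(A,2\alpha-1)\in c(1)$; the pair $\{7,9\}$ gives $c(3)=c(1)$. $R=\{0,2\}$, $M=\{1\}$, $Z=\{3\}$.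
* $(4,3)$, $\alpha=7$: $(B^+,5)=(B^+,2T-3)\in c(3)$ and $(B^+,7)=(B^+,2T-1)\in c(1)$; the pair in $B^+$ gives $c(1)=c(3)$. Next, $(A,7)\sim(A,14)=(A,2\alpha)\in c(0)$, and $(A,5)\sim(A,10)=(A,\alpha+3)\sim$ the third zero of $B^+$. That zero is $y_3$ or $y_4$, at $(B^+,5)$ or $(B^+,7)$, and both lie in $c(1)=c(3)$. So it does not matter whether Stage 1 exchanged them. The pair $\{5,7\}$ in $A$ gives $c(0)=c(1)=c(3)$. $R=\{0,1,3\}$, $M=\{2\}$.
* $(5,4)$, $\alpha=9$: $(B^+,5)\sim(B^+,10)=(B^+,2T)\in c(0)$ and $(B^+,7)=(B^+,2T-3)\in c(3)$; the pair in $B^+$ gives $c(0)=c(3)$. Next, $(A,9)\sim(A,18)=(A,2\alpha)\in c(0)$ and $(A,7)\sim(A,14)=(A,2\alpha-4)\in c(4)$; the pair $\{7,9\}$ gives $c(0)=c(4)$. Finally $(A,15)=(A,2\alpha-3)\in c(3)$ and $(A,17)=(A,2\alpha-1)\in c(1)$; the pair $\{15,17\}$ gives $c(3)=c(1)$. $R=\{0,1,3,4\}$, $M=\{2\}$.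

In each row with $M\neq\emptyset$ the neighbors of the element of $M$ lie in $R$.

## 10. Eight explicit words for $N\in\{4,5,8,9\}$

For the remaining lengths we simply write down words. In each, no two consecutive letters are equal; the orbit of $0$ under $\pi_L$ has length $n$; and the number of agreements is $\lfloor n/2\rfloor$, so $d_{\mathrm H}=\lceil n/2\rceil$.

| $n$ | $L_n$ | orbit of $0$ | agreements |
|---|---|---|---|
| 7 | 1020121 | 0,2,5,6,4,3,1 | 3 |
| 8 | 10120121 | 0,2,3,6,7,5,4,1 | 4 |
| 9 | 202012120 | 0,5,7,8,2,6,4,3,1 | 4 |
| 10 | 2021012121 | 0,6,8,9,5,3,2,7,4,1 | 5 |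
| 15 | 102020121212021 | 0,4,10,7,11,13,14,8,6,5,2,9,12,3,1 | 7 |
| 16 | 1020120121212021 | 0,4,5,11,8,12,14,15,9,7,6,2,10,13,3,1 | 8 |
| 17 | 20102020101202121 | 0,11,14,9,4,12,5,2,6,13,15,16,10,8,7,3,1 | 8 |
| 18 | 201020120101202121 | 0,12,15,10,4,13,5,2,6,7,14,16,17,11,9,8,3,1 | 9 |

To check a row, list the positions of each letter in increasing order and send them to consecutive places of $F$. For $n=7$: the zeros at $1,3$ go to $0,1$; the ones at $0,4,6$ go to $2,3,4$; the twos at $2,5$ go to $5,6$. This gives $0\to2\to5\to6\to4\to3\to1\to0$, and the agreements with $F=0011122$ are at $1,4,5$. For the other rows the positions of zeros, ones and twos, and the agreements, are: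

* $n=8$: $\{1,4\}$, $\{0,2,5,7\}$, $\{3,6\}$; agreements $1,2,5,6$.
* $n=9$: $\{1,3,8\}$, $\{4,6\}$, $\{0,2,5,7\}$; agreements $1,4,5,7$.
* $n=10$: $\{1,4\}$, $\{3,5,7,9\}$, $\{0,2,6,8\}$; agreements $1,3,5,6,8$.
* $n=15$: $\{1,3,5,12\}$, $\{0,6,8,10,14\}$, $\{2,4,7,9,11,13\}$; agreements $1,3,6,8,9,11,13$.
* $n=16$: $\{1,3,6,13\}$, $\{0,4,7,9,11,15\}$, $\{2,5,8,10,12,14\}$; agreements $1,3,4,7,9,10,12,14$.
* $n=17$: $\{1,3,5,7,9,12\}$, $\{2,8,10,14,16\}$, $\{0,4,6,11,13,15\}$; agreements $1,3,5,8,10,11,13,15$.
* $n=18$: $\{1,3,5,8,10,13\}$, $\{2,6,9,11,15,17\}$, $\{0,4,7,12,14,16\}$; agreements $1,3,5,6,9,11,12,14,16$.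

## 11. The algorithm and its linear running time

**Algorithm.** Given $n\ge7$, put $N=\lceil n/2\rceil\ge4$. If $N\in\{4,5,8,9\}$, output the word of Section 10. Otherwise take the parameters of Section 9 ($N\le28$) or Section 8 ($N\ge29$), form the initial template word (even version if $n=2N$, odd version if $n=2N-1$), run Stages 1 and 2, and output the resulting word. All cases $N\ge4$ are covered, and correctness is Proposition 5 with Sections 8–10.

**Running time.** *We check that each part takes $O(n)$ operations.*

* The value $T$ is found by increasing $T$ in steps of $2$ until $N_0(T+2)>N$. Since $N_0(T)\ge4T$, this takes $O(N)$ steps.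
* Writing the word (first the letters in pairs, then the rest according to the counts), computing $\pi_L$ by counting letters, and labeling the cycles take $O(n)$.
* The graph of Stage 1 has at most $n$ vertices and at most $n$ edges. A spanning forest is found by breadth-first search in $O(n)$. After the exchanges, recompute $\pi_L$ and label its cycles in $O(n)$.
* In Stage 2 the cycle $O$ is the same for all $t\in M$. At every moment the current cycles are the union of $O$ with the Stage 1 cycles absorbed so far, and the other Stage 1 cycles unchanged. So keep one flag for each Stage 1 cycle, telling whether it has been absorbed into $O$. For $t\in M$, if $c(t)$ is neither $O$ nor flagged, change at most four letters as in Lemma 4 and flag $c(t)$. Which case of Lemma 4 applies is read off from the four letters. This is $O(1)$ for each $t$; the permutation need not be recomputed.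

The total is $O(n)$ operations on numbers of $O(\log n)$ bits. This proves Theorem 1. $\blacksquare$

## 12. Rigidity, and the exact set of lengths

**Proof of Theorem 2(b).** Let $F=0^a1^b2^c$. Call the ranges of positions where $F$ carries $0,1,2$ *zone* $0,1,2$, and measure offsets in each zone from $0$.

**Step 1: bound the agreements in each zone.** *This limits how (3) can be achieved.* By (1), equal letters are never adjacent.

*Zone 0.* If $a\ge1$, then $L_0\ne0$, since otherwise $L_0$ is the first zero and position $0$ is fixed. So the zeros in zone $0$ are pairwise non-adjacent among the $a-1$ offsets $1,\dots,a-1$, and there are at most $\lceil(a-1)/2\rceil=\lfloor a/2\rfloor$ of them.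

*Zone 2.* Symmetrically, if $c\ge1$ then $L_{n-1}\ne2$, since otherwise $L_{n-1}$ is the last two and position $n-1$ is fixed. So zone $2$ contains at most $\lfloor c/2\rfloor$ twos.

*Zone 1.* It contains at most $\lceil b/2\rceil$ ones. Suppose $b$ is odd and there are $(b+1)/2$. Then they occupy the offsets $0,2,\dots,b-1$. Let $s$ be the number of ones before zone $1$; then $s\le b-\frac{b+1}2=\frac{b-1}2$, so there is a one at offset $2s$. Before it there are $s$ ones outside the zone and $s$ inside, so it is sent to offset $2s$: a fixed point, a contradiction. So zone $1$ contains at most $\lfloor b/2\rfloor$ ones.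

**Step 2: count.** Let $o$ be the number of odd integers among $a,b,c$. The number of agreements is at most $\lfloor a/2\rfloor+\lfloor b/2\rfloor+\lfloor c/2\rfloor=(n-o)/2$, and by (3) it equals $\lfloor n/2\rfloor$. Hence $o\le n-2\lfloor n/2\rfloor=n\bmod2$. As $o\equiv n\pmod2$, we get $o=n\bmod 2$, and all three bounds of Step 1 are attained.

**Step 3: the form for even $n$.** *Now $a,b,c$ are even and we locate the agreements.* In zone $0$ there are $a/2$ pairwise non-adjacent zeros among the offsets $1,\dots,a-1$; the only possibility is the odd offsets. Symmetrically, the twos of zone $2$ are exactly at the even offsets. So zone $0$ reads $\prod(x_i0)$ with $x_i\ne0$, and zone $2$ reads $\prod(2z_i)$ with $z_i\ne2$.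

In zone $1$ let the ones be at offsets $e_0<e_1<\cdots<e_{b/2-1}$. Since $e_{k+1}\ge e_k+2$, the numbers $e_k-2k$ are nondecreasing; they are at least $0$, and at most $1$ because $e_{b/2-1}\le b-1$. So for some $s'$ we have $e_k=2k$ for $k<s'$ and $e_k=2k+1$ for $k\ge s'$: zone $1$ reads $s'$ factors $(1y_i)$ followed by $\frac b2-s'$ factors $(y_i1)$, with $y_i\ne1$.

Let $s$ be the number of ones in zone $0$; that is $\#\{i:x_i=1\}$, and $s\le b/2$. The one at offset $e_k$ has $s+k$ ones before it and is sent to offset $s+k$. If $s<s'$, take $k=s$: then $e_k=2s=s+k$, a fixed point. If $s>s'$, take $k=s-1$, which satisfies $s'\le k\le\frac b2-1$: then $e_k=2k+1=2s-1=s+k$, a fixed point. Hence $s=s'$, which is the claimed form. $\blacksquare$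

**Length $6$ by hand.** If $n=6$, then (b) says that $a,b,c$ are even. A triple with one entry $6$ violates (1). Go through the others.

* $(2,2,2)$: either $x_1=1$, $s=1$ and $L=10\,1y\,2z$, or $x_1=2$, $s=0$ and $L=20\,y1\,2z$. In the first case the letters $y,z$ must be one $0$ and one $2$; as $z\ne2$, $L=101220$, which contains $22$. In the second case they must be one $0$ and one $1$; as $y\ne1$, $L=200121$, which contains $00$.
* $(4,2,0)$: both $x_i$ are $1$, so $s=2>b/2$. Impossible.
* $(2,4,0)$: $x_1=1$, $s=1$, and $L=10\,1y\,y'1$ with $y=y'=0$; this has three zeros.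
* $(4,0,2)$: $L=x0\,x'0\,2z$ with $x=x'=2$; three twos.
* $(2,0,4)$: $L=x0\,2z\,2z'$ with $z=z'=0$; three zeros.
* $(0,4,2)$: $s=0$ and $L=y1\,y'1\,2z$ with $y=y'=2$; three twos.
* $(0,2,4)$: $s=0$ and $L=y1\,2z\,2z'$ with $z=z'=1$; three ones.

So no word of length $6$ satisfies (1)–(3), in agreement with the quoted fact.

**Proof of Theorem 2(a).** For $n\ge7$ use Theorem 1. For $n=4,5$ the words $1010$ and $20121$ were checked in Section 3. Non-existence for $n=1,2,3,6$ is the quoted fact. $\blacksquare$

## 13. Counting the solutions

Recall that the number of $k$-element subsets of $m$ places in a row with no two adjacent is $\binom{m-k+1}{k}$.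

**Upper bound, $n\ge2$.** *We encode a word by its letter counts, its agreement positions and its letters elsewhere.* There are at most $(n+1)^2$ triples $(a,b,c)$ with sum $n$. Fix one. By Steps 1 and 2 above, all three bounds are attained. In zone $0$ we have $\lfloor a/2\rfloor$ non-adjacent zeros among $a-1$ places (none if $a=0$). For even $a$ there is one pattern; for odd $a$ we choose $\frac{a-1}2$ out of $a-1$ places, which gives $\frac{a-1}2+1$ patterns. So there are at most $n+1$, and the same holds for zone $2$. In zone $1$ there are $\lfloor b/2\rfloor$ non-adjacent ones among $b$ places. For even $b$ this gives $\frac b2+1$ patterns; for odd $b$ it gives $\binom{(b+3)/2}{(b-1)/2}=\binom{(b+3)/2}{2}=\frac{(b+3)(b+1)}8$. So there are at most $(n+1)^2$. At an agreement the letter is that of $F$; each of the $\lceil n/2\rceil$ disagreeing positions carries one of two letters. Altogether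
$$W(n)\le(n+1)^2\cdot(n+1)\cdot(n+1)\cdot(n+1)^2\cdot2^{\lceil n/2\rceil}=(n+1)^6\,2^{\lceil n/2\rceil}.$$

**Lower bound.** *We count the free letters that the algorithm never touches.* Let $N=\lceil n/2\rceil$ be large and $T=2\lfloor N/10.5\rfloor$, so $T$ is even and $N=5.25\,T+O(1)$. Use the construction of Section 8 with this $T$ and
$$q=1+b_T+e_0\ \text{ odd},\quad e_0=\tfrac T4+O(1),\qquad \mu=N-4T-q=a_T+1+e_1.$$
Since $a_T,b_T=\frac T4+O(1)$, we get $q=\frac T2+O(1)$, $\alpha=\frac32T+O(1)$, $\mu=\frac34T+O(1)$ and $e_1=\frac T2+O(1)$. Condition (7) holds for large $n$: up to $O(1)$ it reads $\frac T4\le\frac T2\le\frac34T$ and $\frac T4\le\frac34T\le\frac54T$.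

There are $f_B=T-1-2b_T=\frac T2+O(1)$ letters $y_i$ outside $y_1$ and $\mathcal P_B$, and among them any $e_0$ may be zeros. There are $f_A=T+q-2a_T-2=T+O(1)$ letters $x_i$ outside $\mathcal P_A$, and among them any $e_1$ may be ones. Fix the initial letters in the designated pairs once and for all. For every choice of the other letters the hypotheses of Proposition 5 hold by Section 8, so the two stages produce a word satisfying (1)–(3). The stages change only letters in designated pairs and in $C$, so the chosen letters can be read off from the output, and different choices give different words. Hence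
$$W(n)\ge\binom{f_B}{e_0}\binom{f_A}{e_1}.$$
In both binomial coefficients $\binom fe$ we have $e=\frac f2+O(1)$. The largest coefficient $\binom f{\lfloor f/2\rfloor}$ is at least $2^f/(f+1)$, and moving $e$ by one step near the middle multiplies the coefficient by a factor that tends to $1$; so $\binom fe\ge2^{f-o(f)}$. Therefore
$$W(n)\ge2^{T/2+T-o(T)}=2^{\frac32T-o(T)}=2^{n/7-o(n)},$$
since $n=2N+O(1)=10.5\,T+O(1)$ and $1.5/10.5=1/7$. This completes the proof of Theorem 2. $\blacksquare$
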